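\title{Components of Springer fibers with non-Cohen--Macaulay tangent cones}

\begin{abstract}
Insko and Yong conjectured that the tangent cones of the Peterson variety are Cohen--Macaulay and that its $h$-polynomials are nonnegative and upper-semicontinuous. We show that the corresponding statements fail for irreducible components of Springer fibers. For the Jordan type $(4,4,4,2,2,2)$ there is a component with a point whose $h$-polynomial is $1+2\eta-\eta^2$, and all three properties fail at that point. More generally, we find components with a point whose $h$-polynomial is $(1+2\eta-\eta^2)^r$; they are neither Cohen--Macaulay nor normal. The proof identifies the singularity, up to smooth morphisms, with a power of the surface $\operatorname{Spec}\mathbb C[v^2,v^3,u,uv]$, by passing from flags to conormal varieties of quiver orbits in type $A_5$, then to pairs of commuting matrices, and then to cubic polynomials.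
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Springer fibers}
Let $\mathrm{Fl}_n$ be the variety of complete flags $F_\bullet: 0\subset F_1\subset\dots\subset F_{n-1}\subset F_n=\mathbb C^n$ with $\dim F_i=i$; it is the quotient of $GL_n(\mathbb C)$ by the Borel subgroup of upper triangular matrices. For a partition $\lambda$ of $n$ and a nilpotent matrix $H$ of Jordan type $\lambda$, the \emph{Springer fiber} is
\[
\mathrm{Springer}_\lambda=\{F_\bullet\in \mathrm{Fl}_n:\ HF_i\subset F_i\ \text{ for all } 1\le i\le n\}.
\]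
Its irreducible components $\mathrm{Springer}_T$ are indexed by the standard Young tableaux $T$ of shape $\lambda$. By Spaltenstein's formula its dimension is $\sum_j\binom{\lambda'_j}{2}$, where $\lambda'$ is the conjugate partition, whose parts are the column lengths of $\lambda$.

\begin{example}\label{ex:21}
For $\lambda=(n)$ the Springer fiber is a point, and for $\lambda=(1^n)$ it is $\mathrm{Fl}_n$. For $\lambda=(2,1)$ we have $\operatorname{im}H\subset\ker H$, a line in a plane. A stable flag has $F_1\subset \ker H$. If $F_1=\operatorname{im}H$, then $H$ induces zero on $\mathbb C^3/F_1$ and every $F_2\supset F_1$ is allowed; otherwise $H$ induces a nonzero map on $\mathbb C^3/F_1$ with kernel $\ker H/F_1$, and $F_2=\ker H$. So the fiber is the union of the two projective lines $\{F_1=\operatorname{im}H\}$ and $\{F_2=\ker H\}$. The fiber is singular where they meet, and each component is smooth.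
\end{example}

\subsection*{Tangent cones and $h$-polynomials}
Let $X\subseteq \mathrm{Fl}_n$ be an irreducible subvariety, $p\in X$, and $\mathfrak m_p$ the maximal ideal of $\mathcal O_{X,p}$. The \emph{tangent cone} of $X$ at $p$ is the spectrum of the graded ring $\operatorname{gr}\mathcal O_{X,p}=\bigoplus_{j\ge0}\mathfrak m_p^j/\mathfrak m_p^{j+1}$, and the \emph{$h$-polynomial} $h_{p,X}(\eta)\in\mathbb Z[\eta]$ is defined by
\[
\sum_{j\ge0}\dim_{\mathbb C}(\mathfrak m_p^j/\mathfrak m_p^{j+1})\,\eta^j=\frac{h_{p,X}(\eta)}{(1-\eta)^{\dim X}} .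
\]
The $h$-polynomial compares $p$ with a smooth point, where the tangent cone is an affine space and $h_{p,X}=1$. Its constant term is $1$, and its linear coefficient is $\dim \mathfrak m_p/\mathfrak m_p^2-\dim X$, the excess dimension of the tangent space. At a point of multiplicity $\mu$ on a hypersurface in a smooth variety, the tangent cone is cut out by one form of degree $\mu$, and $h_{p,X}=1+\eta+\dots+\eta^{\mu-1}$. Consider the following properties of $X$.
\begin{enumerate}
\item[(i)] For every $p\in X$, the tangent cone of $X$ at $p$ is Cohen--Macaulay.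
\item[(ii)] For every $p\in X$, the polynomial $h_{p,X}$ has nonnegative coefficients.
\item[(iii)] The map $p\mapsto h_{p,X}$ is upper-semicontinuous: every $p\in X$ has a Zariski open neighborhood $U\subseteq X$ such that $h_{p,X}-h_{q,X}$ has nonnegative coefficients for all $q\in U$.
\end{enumerate}
Each property is a condition imposed at every point, and we say that it \emph{fails at $p$} if the condition is violated for $p$. Under (ii) and (iii) every coefficient of $h_{p,X}$ measures how singular $p$ is, as the linear coefficient always does: it is nonnegative and can only jump up at special points. Property (ii) is the weakest of the three.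

\begin{lemma}\label{lem:negative}
If $h_{p,X}$ has a negative coefficient, then each of \textup{(i)}, \textup{(ii)}, \textup{(iii)} fails at $p$.
\end{lemma}

\begin{proof}
For (ii) there is nothing to prove. For (i), the ring $R=\operatorname{gr}\mathcal O_{X,p}$ is generated in degree one and has dimension $D=\dim X$. Since $\mathbb C$ is infinite, there are linear forms $\theta_1,\dots,\theta_D$ with $R/(\theta_1,\dots,\theta_D)$ finite-dimensional. If $R$ is Cohen--Macaulay, this system of parameters is a regular sequence. Dividing by a nonzero divisor of degree one multiplies the Hilbert series by $1-\eta$, so $h_{p,X}$ is the Hilbert series of $R/(\theta_1,\dots,\theta_D)$ and has nonnegative coefficients. For (iii), every neighborhood of $p$ contains a smooth point $q$ of $X$, and $h_{q,X}=1$. The negative coefficient of $h_{p,X}$ has positive degree, so it survives in $h_{p,X}-h_{q,X}$.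
\end{proof}

\subsection*{The question}
The \emph{Peterson variety} is $\mathrm{Pet}_n=\{F_\bullet: NF_i\subset F_{i+1}\text{ for }1\le i\le n-1\}$, where $N$ is a regular nilpotent matrix. Insko and Yong \cite{IY} conjecture that (i), (ii) and (iii) hold for $X=\mathrm{Pet}_n$. The corresponding statement is known to fail in general for the Springer fibers themselves, which may be reducible, and it is stated in \cite{IY} that it is not known whether it holds for their irreducible components. The question is thus:

\medskip\noindent
\emph{Do \textup{(i)}, \textup{(ii)} and \textup{(iii)} hold for $X=\mathrm{Springer}_T$, for every partition $\lambda$ of every $n$ and every standard tableau $T$ of shape $\lambda$?}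
\medskip

A reducible variety has a cheap way to fail. At the common point of two planes in $\mathbb C^4$ that meet only at the origin, the degree $j$ part of the tangent cone has dimension $2(j+1)$ for $j\geq1$, so the Hilbert series is $2(1-\eta)^{-2}-1$, with numerator $1+2\eta-\eta^2$. Passing to one component removes this example, and in the cases of Example~\ref{ex:21} the components are smooth, so one may hope for a positive answer. However, an irreducible surface can have the same Hilbert series. Glue two points of a plane: near the glued point one sees two planes meeting at a point. Now let the two points collide. The limit is the \emph{pinched plane} $\Pi=\operatorname{Spec}\mathbb C[v^2,v^3,u,uv]$, and this singularity occurs on components of Springer fibers.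

\begin{theorem}\label{thm:main}
Let $r\ge1$ and $b\ge2$, and let $\lambda$ be a partition with at least $3r$ parts equal to $b$ and at least $3r$ parts equal to $b+2$. Then there are a standard tableau $T$ of shape $\lambda$ and a point $p\in X=\mathrm{Springer}_T$ with
\[
h_{p,X}(\eta)=(1+2\eta-\eta^2)^r,\qquad \dim\mathcal O_{X,p}-\operatorname{depth}\mathcal O_{X,p}=r .
\]
Hence \textup{(i)}, \textup{(ii)}, \textup{(iii)} all fail for $X$, each of them at $p$. Moreover $X$ is neither Cohen--Macaulay nor normal.
\end{theorem}

So the answer to the question is no. The case $r=1$, $b=2$, $\lambda=(4,4,4,2,2,2)$ has $n=18$, and $\lambda=(4^3,2^3,1^{n-18})$ gives, for every $n\ge18$, a component for which all three properties fail. We do not claim that $18$ is minimal, and we do not classify the tableaux for which (i)--(iii) hold.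

\subsection*{Plan of the proof}
We never write equations for $\mathrm{Springer}_T$. Instead we simplify the germ $(X,p)$ step by step, up to an equivalence $\sim$ generated by smooth morphisms, which preserves the $h$-polynomial, the difference $\dim-\operatorname{depth}$ and normality (Section~\ref{sec:equiv}). The chain is
\[
(\mathrm{Springer}_T,p)\ \sim\ (C,M)\ \sim\ (\mathcal L,(0,W_0))\ \sim\ (\mathcal E,(\chi_0,0))\ \sim\ (\Pi,o)^r .
\]
Here $\mathcal L$ is a variety of commuting pairs of matrices $(a,W)$ with $a^2=0$, and $\mathcal E$ is its shadow on characteristic polynomials; Section~\ref{sec:commuting} proves the last two equivalences, and the case of $3\times3$ matrices shows by a hand computation where the pinch comes from. The variety $C$ is the closure of the conormal bundle of an orbit of quiver representations. Section~\ref{sec:flags} shows that the singularities of such closures appear on components of Springer fibers, and Section~\ref{sec:A5} finds $\mathcal L$ inside such a closure in type $A_5$. Section~\ref{sec:proof} assembles the proof, and Section~\ref{sec:tableau},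 which the proof does not use, determines a tableau $T$ for $n=18$.

\section{Smooth equivalence}\label{sec:equiv}

Varieties are reduced and defined over $\mathbb C$, and need not be irreducible; points are closed points. For a point $x$ of a variety $X$ we define $h_{x,X}$ as in Section~\ref{sec:intro}, with $\dim\mathcal O_{X,x}$ in place of $\dim X$; for irreducible $X$ the two numbers agree. Recall that the \emph{depth} of a Noetherian local ring $(R,\mathfrak m)$ is the common length of all maximal regular sequences in $\mathfrak m$, that it is zero exactly when some nonzero element is killed by $\mathfrak m$, and that $R$ is \emph{Cohen--Macaulay} if $\operatorname{depth}R=\dim R$. We write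
\[
\operatorname{cmd}_xX=\dim\mathcal O_{X,x}-\operatorname{depth}\mathcal O_{X,x}
\]
for the Cohen--Macaulay defect.

\begin{definition}
Germs $(X,x)$ and $(Y,y)$ are \emph{smoothly equivalent}, written $(X,x)\sim(Y,y)$, if there are a variety $Z$, a point $z\in Z$ and smooth morphisms $Z\to X$, $Z\to Y$ that send $z$ to $x$ and to $y$.
\end{definition}

This is an equivalence relation: if $X\leftarrow Z\to Y$ and $Y\leftarrow Z'\to Y'$ are two such diagrams, then $Z\times_YZ'$ is smooth over $Z$ and over $Z'$, and it is reduced because a scheme smooth over a reduced scheme is reduced. Open embeddings, \'etale maps, and Zariski locally trivial bundles with smooth fiber are smooth morphisms, and so is a morphism of smooth varieties whose differential is surjective everywhere. If $(X,x)\sim(Y,y)$ and $(X',x')\sim(Y',y')$, then the product germs are equivalent.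

\begin{lemma}\label{lem:invariants}
If $(X,x)\sim(Y,y)$, then $h_{x,X}=h_{y,Y}$ and $\operatorname{cmd}_xX=\operatorname{cmd}_yY$, and $X$ is normal at $x$ if and only if $Y$ is normal at $y$.
\end{lemma}

\begin{proof}
It suffices to compare $(Z,z)$ and $(X,x)$ for a smooth morphism $Z\to X$. Then $\widehat{\mathcal O}_{Z,z}\cong\widehat{\mathcal O}_{X,x}[[t_1,\dots,t_e]]$, where $e$ is the relative dimension at $z$. Completion changes neither the associated graded ring nor the dimension nor the depth. Adjoining a variable multiplies the Hilbert series by $(1-\eta)^{-1}$ and raises dimension and depth by one. Finally, normality ascends along smooth morphisms and descends along flat local homomorphisms.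
\end{proof}

\begin{lemma}\label{lem:product}
For $x\in X$ and $y\in Y$ we have $h_{(x,y),X\times Y}=h_{x,X}\,h_{y,Y}$ and $\operatorname{cmd}_{(x,y)}(X\times Y)=\operatorname{cmd}_xX+\operatorname{cmd}_yY$. If $X\times Y$ is normal at $(x,y)$, then $X$ is normal at $x$.
\end{lemma}

\begin{proof}
Let $X,Y$ be affine with coordinate rings $R,R'$ and let $\mathfrak m,\mathfrak m'$ be the ideals of $x,y$. The ideal of $(x,y)$ is $\mathfrak n=\mathfrak m\otimes R'+R\otimes\mathfrak m'$, and $\mathfrak n^j=\sum_{i+i'=j}\mathfrak m^i\otimes\mathfrak m'^{\,i'}$. Hence $\mathfrak n^j/\mathfrak n^{j+1}=\bigoplus_{i+i'=j}\mathfrak m^i/\mathfrak m^{i+1}\otimes\mathfrak m'^{\,i'}/\mathfrak m'^{\,i'+1}$, and the Hilbert series multiply while the dimensions add. The local ring of $X\times Y$ at $(x,y)$ is flat over $\mathcal O_{X,x}$ with closed fiber $\mathcal O_{Y,y}$. For a flat local homomorphism the depth of the target is the sum of the depths of the source and of the closed fiber, and normality descends.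
\end{proof}

All our varieties will be given as closures of explicit sets, and we need closures to be compatible with smooth maps.

\begin{lemma}\label{lem:closure}
Let $\pi:Z\to Y$ be smooth and $L\subset Y$ constructible. Then $\overline{\pi^{-1}(L)}=\pi^{-1}(\overline L)$, and this variety is smooth over $\overline L$. In particular $(\overline{\pi^{-1}(L)},z)\sim(\overline L,\pi(z))$ whenever $\pi(z)\in\overline L$.
\end{lemma}

\begin{proof}
A smooth morphism is open. If $\pi(z)\in\overline L$ and $Z'$ is an open neighborhood of $z$, then $\pi(Z')$ is an open neighborhood of $\pi(z)$, so it meets $L$, and $Z'$ meets $\pi^{-1}(L)$. The other inclusion is continuity. The scheme $Z\times_Y\overline L$ is smooth over the reduced scheme $\overline L$, hence reduced, so it is the variety $\pi^{-1}(\overline L)$.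
\end{proof}

\section{A pinched plane among commuting matrices}\label{sec:commuting}

\subsection{The pinched plane}
Let
\[
\mathcal A=\mathbb C[v^2,v^3,u,uv]=\operatorname{span}\{v^iu^j:(i,j)\ne(1,0)\}\subset\mathbb C[u,v],
\]
the ring of polynomials $g$ with $\partial g/\partial v=0$ at the origin. Let $\Pi=\operatorname{Spec}\mathcal A$, let $\mathfrak m$ be the maximal ideal spanned by the monomials other than $1$, and let $o\in\Pi$ be the corresponding point. The map $\mathbb C^2\to\Pi$ is an isomorphism away from the origin, because $v=uv/u=v^3/v^2$; at the origin it kills the tangent vector $\partial/\partial v$.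

\begin{proposition}\label{prop:pinch}
We have $h_{o,\Pi}=1+2\eta-\eta^2$ and $\operatorname{cmd}_o\Pi=1$, and $\Pi$ is not normal at $o$.
\end{proposition}

\begin{proof}
The ideal $\mathfrak m^e$ is spanned by the monomials that are products of at least $e$ of the generators $v^2,v^3,u,uv$. Let $\operatorname{ord}(v^iu^j)$ be the largest number of factors in such a product; then $\dim\mathfrak m^e/\mathfrak m^{e+1}$ is the number of monomials of order $e$. The weight $j+i/2$ is additive and at least $1$ on each generator, so $\operatorname{ord}(v^iu^j)\le j+\lfloor i/2\rfloor$. Equality holds: use the factorization $(v^2)^{i/2}u^j$ for $i$ even, $(uv)\,u^{j-1}(v^2)^{(i-1)/2}$ for $i$ odd and $j\ge1$, and $v^3(v^2)^{(i-3)/2}$ for $i\ge3$ odd and $j=0$. So each pair $(s,j)$ of nonnegative integers contributes the two monomials $v^{2s}u^j$, $v^{2s+1}u^j$ of order $s+j$, except that $(0,0)$ contributes only $1$. Therefore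
\[
\sum_e\dim(\mathfrak m^e/\mathfrak m^{e+1})\,\eta^e=\frac{2}{(1-\eta)^2}-1=\frac{1+2\eta-\eta^2}{(1-\eta)^2}.
\]

The remaining claims come from $v\notin\mathcal A$ and $\mathfrak m v\subset\mathcal A$. The element $u$ is a nonzero divisor. In $\mathcal A/u\mathcal A$ the class of $uv$ is nonzero since $v\notin\mathcal A$, and it is killed by $\mathfrak m$ since $\mathfrak m v\subset \mathcal A$; as its annihilator is $\mathfrak m$, it stays nonzero after localization. Thus $\operatorname{depth}\mathcal A_{\mathfrak m}=1$, while $\dim\mathcal A_{\mathfrak m}=2$. The element $v=v^3/v^2$ of the fraction field is integral over $\mathcal A$. If it were in $\mathcal A_{\mathfrak m}$, then $gv\in\mathcal A$ for some $g\in 1+\mathfrak m$, and so $v\in\mathcal A$, which is false.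
\end{proof}

The tangent cone itself is a double plane: the products $v^6$, $uv^4$, $u^2v^2$ have order $3$, so the classes of $v^3$ and $uv$ generate an ideal of square zero, and the quotient is the polynomial ring in the classes of $v^2$ and $u$.

\subsection{Commuting pairs and polynomials}
Let $1\le r$ and $2r\le k$. The variety that will come out of the quiver computation in Section~\ref{sec:A5} is
\[
\mathcal L_{k,r}=\overline{\mathcal L^\circ_{k,r}},\qquad
\mathcal L_{k,r}^\circ=\{(a,W)\in\mathfrak{gl}_k\times GL_k:\ aW=Wa,\ a^2=0,\ \operatorname{rk}a=r\},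
\]
with the closure taken in $\mathfrak{gl}_k\times GL_k$. We study it at points $(0,W)$. The commutation relation is easiest to control when $W$ is \emph{cyclic}, that is, when $\mathbb C^k\cong\mathbb C[t]/(\chi_W)$ as a module over $\mathbb C[t]$ with $t$ acting by $W$, where $\chi_W$ is the characteristic polynomial. Equivalently, $1,W,\dots,W^{k-1}$ are linearly independent, which is an open condition. The centralizer of a cyclic matrix is $\operatorname{End}_{\mathbb C[t]}(\mathbb C[t]/\chi_W)=\mathbb C[W]$. So near a cyclic matrix $a=f(W)$ for a unique polynomial $f$ of degree less than $k$, and the conditions on $a$ involve only $f$ and $\chi_W$: multiplication by $f$ on $\mathbb C[t]/\chi$ has image $(\gcd(f,\chi))/(\chi)$, so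
\begin{equation}\label{eq:rank}
\operatorname{rk}f(W)=k-\deg\gcd(f,\chi_W),\qquad f(W)^2=0\iff\chi_W\mid f^2 .
\end{equation}
Let $\mathcal M_k$ be the affine space of monic polynomials of degree $k$, let $\mathcal P_k$ be the vector space of polynomials of degree less than $k$, and put
\[
\mathcal E_{k,r}=\overline{\mathcal E^\circ_{k,r}},\qquad
\mathcal E^\circ_{k,r}=\{(\chi,f)\in\mathcal M_k\times\mathcal P_k:\ \chi\mid f^2,\ \deg\gcd(f,\chi)=k-r\}.
\]

\begin{lemma}\label{lem:cyclic}
Let $W_0\in GL_k$ be cyclic with characteristic polynomial $\chi_0$. If $(\chi_0,0)\in\mathcal E_{k,r}$, then $(0,W_0)\in\mathcal L_{k,r}$ and $(\mathcal L_{k,r},(0,W_0))\sim(\mathcal E_{k,r},(\chi_0,0))$.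
\end{lemma}

\begin{proof}
Let $U\subset GL_k$ be the open set of cyclic matrices. The map $(W,f)\mapsto(f(W),W)$ is a morphism of trivial vector bundles $U\times\mathcal P_k\to\mathfrak{gl}_k\times U$ over $U$ that is injective on every fiber. It is therefore an isomorphism onto a subbundle, namely the closed subvariety $\{aW=Wa\}$ of $\mathfrak{gl}_k\times U$. We use $(W,f)$ as coordinates on this subvariety.

The map $U\to\mathcal M_k$, $W\mapsto\chi_W$, is smooth. Indeed, by Newton's identities the power sums of the roots of degrees $1,\dots,k$ are coordinates on $\mathcal M_k$ in characteristic $0$. They pull back to the functions $\operatorname{tr}W^{i+1}$, $0\le i<k$, with differentials $\delta\mapsto(i+1)\operatorname{tr}(W^i\delta)$, and these are linearly independent because $1,\dots,W^{k-1}$ are and the trace form is nondegenerate. Hence $\Psi:U\times\mathcal P_k\to\mathcal M_k\times\mathcal P_k$, $(W,f)\mapsto(\chi_W,f)$, is smooth. By \eqref{eq:rank}, $\Psi^{-1}(\mathcal E^\circ_{k,r})=\mathcal L^\circ_{k,r}\cap(\mathfrak{gl}_k\times U)$. The closure of this set in $\mathfrak{gl}_k\times U$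 is the open subset $\mathcal L_{k,r}\cap(\mathfrak{gl}_k\times U)$ of $\mathcal L_{k,r}$, and Lemma~\ref{lem:closure} applies.
\end{proof}

\subsection{Cubic polynomials}
Take $r=1$. For $k=2$ nothing happens: a point of $\mathcal E^\circ_{2,1}$ has $\chi=(t-\xi)g$ and $f=ug$ with $g$ monic linear and $u\neq0$, and $\chi\mid f^2$ forces $g=t-\xi$. So $\mathcal E_{2,1}=\{((t-\xi)^2,u(t-\xi))\}$, where $\xi$ and $u$ are linear functions of the coefficients, and this is a smooth surface. For $k=3$ there is room for a simple root next to the double root. The position of the double root is still a rational function on $\mathcal E_{3,1}$: it can be read off from $\chi$ if the two roots differ, and from $\chi$ and $f$ together if $f\neq0$. When the roots collide and $f$ tends to $0$ at the same time, it ceases to be a regular function. This is the pinch.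

\begin{lemma}\label{lem:cubic}
There is an isomorphism $\mathcal E_{3,1}\cong\mathbb C\times\Pi$ under which $(z,o)$ corresponds to $((t-z)^3,0)$ for every $z\in\mathbb C$.
\end{lemma}

\begin{proof}
Let $(\chi,f)\in\mathcal E^\circ_{3,1}$ and let $g=\gcd(f,\chi)$, monic of degree $2$. Then $\chi=(t-\xi)g$, and $f=ug$ with a constant $u\ne0$ because $\deg f\le2$. The condition $\chi\mid f^2$ says $(t-\xi)\mid g$, so $g=(t-\xi)(t-\xi')$. Conversely every such pair lies in $\mathcal E^\circ_{3,1}$, so
\[
\mathcal E^\circ_{3,1}=\{((t-\xi)^2(t-\xi'),\ u(t-\xi)(t-\xi')):\ \xi,\xi',u\in\mathbb C,\ u\ne0\}.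
\]
For any $(\chi,f)\in\mathcal M_3\times\mathcal P_3$ let $3\tau$ be the sum of the roots of $\chi$, put $t'=t-\tau$, and write $\chi=t'^3+e_1t'+e_0$ and $f=f_2t'^2+f_1t'+f_0$. Then $(\tau,e_1,e_0,f_2,f_1,f_0)$ are coordinates on $\mathcal M_3\times\mathcal P_3$, since both coordinate changes are polynomial. Write $\xi=\tau+v$, $\xi'=\tau-2v$, so that $2\xi+\xi'=3\tau$. Then
\begin{align*}
\chi&=(t'-v)^2(t'+2v)=t'^3-3v^2t'+2v^3,\\
f&=u(t'-v)(t'+2v)=u\,t'^2+uv\,t'-2uv^2 .
\end{align*}
So $\mathcal E^\circ_{3,1}$ is the image of $\{u\ne0\}$ under the map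
\[
\mathbb C^3\to\mathbb C^6,\qquad(\tau,u,v)\mapsto(\tau,-3v^2,2v^3,u,uv,-2uv^2),
\]
and $\mathcal E_{3,1}$ is the closure of the image of $\mathbb C^3$, because $\{u\neq0\}$ is dense. Its coordinate ring is the subring of $\mathbb C[\tau,u,v]$ generated by the six components, which is $\mathbb C[\tau]\otimes\mathcal A$. The image of $(z,0,0)$ is $((t-z)^3,0)$, and on it $\tau=z$ and the generators of $\mathfrak m$ vanish.
\end{proof}

\subsection{Several triple roots}
For $k=3r$ we use $r$ triple roots at distinct places, and the Chinese remainder theorem makes them independent.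

\begin{proposition}\label{prop:L}
Let $k=3r$, let $z_1,\dots,z_r$ be distinct nonzero numbers, and let $W_0\in GL_k$ be a cyclic matrix with characteristic polynomial $\chi_0=\prod_i(t-z_i)^3$. Then $(0,W_0)\in\mathcal L_{k,r}$ and $(\mathcal L_{k,r},(0,W_0))\sim(\Pi,o)^r$.
\end{proposition}

Such a $W_0$ exists: take multiplication by $t$ on $\mathbb C[t]/\chi_0$, which is invertible since $z_i\neq0$.

\begin{proof}
Let $D\subset(\mathcal M_3\times\mathcal P_3)^r$ be the open set of tuples $(\chi_i,f_i)_i$ with pairwise coprime $\chi_i$, and define $\psi:D\to\mathcal M_k\times\mathcal P_k$ by $\psi((\chi_i,f_i)_i)=(\prod_i\chi_i,f)$, where $f\equiv f_i\bmod\chi_i$ for all $i$. The linear map $\mathcal P_k\to\mathcal P_3^{\,r}$, $f\mapsto(f\bmod\chi_i)_i$, has entries polynomial in the coefficients of the $\chi_i$ and is invertible on $D$, so $\psi$ is a morphism.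

The map $\psi$ is \'etale. Source and target are smooth of dimension $6r$, so it suffices to show that $d\psi$ is injective. Let $(\delta_i,\epsilon_i)_i\in(\mathcal P_3\times\mathcal P_3)^r$ be a tangent vector in the kernel. The first component gives $\sum_i\delta_i\prod_{j\ne i}\chi_j=0$. Then $\chi_i$ divides $\delta_i\prod_{j\neq i}\chi_j$, hence $\delta_i$, and $\delta_i=0$ by degree. For fixed $\chi_i$ the map $(f_i)_i\mapsto f$ is a linear isomorphism, so $\epsilon_i=0$ as well.

Under $\mathbb C[t]/\prod_i\chi_i\cong\prod_i\mathbb C[t]/\chi_i$, multiplication by $f$ is the direct sum of the multiplications by $f_i$. It has square zero if and only if each summand has. A square-zero operator on a $3$-dimensional space has rank at most $1$, so the total rank is $r$ if and only if every summand has rank $1$. This is where each factor needs degree at most $3$. Hence $\psi^{-1}(\mathcal E^\circ_{k,r})=D\cap(\mathcal E^\circ_{3,1})^r$, whose closure in $D$ is $D\cap(\mathcal E_{3,1})^r$. By Lemma~\ref{lem:cubic} the point $((t-z_i)^3,0)_i$ lies in this closure, and $\psi$ maps it to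 $(\chi_0,0)$. Lemma~\ref{lem:closure} gives $(\chi_0,0)\in\mathcal E_{k,r}$ and
\[
(\mathcal E_{k,r},(\chi_0,0))\sim\prod_i\big(\mathcal E_{3,1},((t-z_i)^3,0)\big)\sim(\Pi,o)^r,
\]
and Lemma~\ref{lem:cyclic} finishes the proof.
\end{proof}

\section{From conormal varieties to Springer fibers}\label{sec:flags}

A complete flag has many steps. The idea of this section is to coarsen it to a partial flag with $HF_{(i)}\subset F_{(i-1)}$, to regard the inclusions and the operator $H$ as two commuting maps $\alpha$ and $\beta$ on a graded space, and then to forget the ambient $\mathbb C^n$ altogether.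

\subsection{Modules and conormal bundles}\label{sub:modules}
Fix $m\ge2$ and a graded vector space $V=\bigoplus_{i=1}^{m-1}V_i$ with dimension vector $d=(d_i)$; put $V_0=V_m=0$ and $d_0=d_m=0$. Let
\[
E_d=\bigoplus_i\operatorname{Hom}(V_{i+1},V_i)\ni\beta,\qquad E_d^*=\bigoplus_i\operatorname{Hom}(V_i,V_{i+1})\ni\alpha,\qquad G_d=\prod_iGL(V_i),
\]
with the pairing $\langle\alpha,\beta\rangle=\sum_i\operatorname{tr}(\alpha_i\beta_i)$, so that $T^*E_d=E_d\times E_d^*$. We view $\alpha$ and $\beta$ as operators on $V$ of degrees $+1$ and $-1$, and put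
\[
\Lambda_d=\{(\beta,\alpha)\in E_d\times E_d^*:\ \alpha\beta=\beta\alpha\}.
\]
On $V_i$ the relation reads $\beta_i\alpha_i=\alpha_{i-1}\beta_{i-1}$; in particular $\beta\alpha=0$ on $V_1$ and $\alpha\beta=0$ on $V_{m-1}$. A \emph{module} is a graded space, concentrated in degrees $1,\dots,m-1$, with commuting operators $\alpha,\beta$ of degrees $+1,-1$; homomorphisms preserve the degree and commute with $\alpha$ and $\beta$. The points of $\Lambda_d$ are the module structures on $V$. The \emph{socle} of a module $N$ in degree $c$ is $\operatorname{soc}_c(N)=\{x\in N_c:\alpha x=0=\beta x\}$.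

The space $E_d$ is the space of representations of the equioriented quiver of type $A_{m-1}$. By Gabriel's theorem every $\beta$ is a direct sum of \emph{intervals} $[i,j]$, which have $\mathbb C$ in the degrees $i,\dots,j$ and identity maps between them. The rank of $\beta_i\cdots\beta_{j-1}:V_j\to V_i$ counts the summands whose interval contains $i$ and $j$, and these counts determine the multiplicities by inclusion--exclusion. So $G_d$ has finitely many orbits on $E_d$, and the orbit of $\beta$ is determined by the ranks of all composites $\beta_i\cdots\beta_j$, $i\le j$.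

For a smooth locally closed subvariety $O$ of a smooth variety $Y$, the \emph{conormal bundle} $T^*_OY\subset T^*Y$ consists of the covectors at points $y\in O$ that annihilate $T_yO$. It is a vector bundle over $O$ of rank $\operatorname{codim}O$.

\begin{lemma}\label{lem:components}
The irreducible components of $\Lambda_d$ are the closures $\overline{T_O^*E_d}$, where $O$ runs over the $G_d$-orbits in $E_d$. Each is $G_d$-stable of dimension $\dim E_d=\sum_id_id_{i+1}$, and contains $T_O^*E_d$ as a dense open subset.
\end{lemma}

\begin{proof}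
The tangent space to the orbit at $\beta$ consists of the vectors $\delta\beta=(g_i\beta_i-\beta_ig_{i+1})_i$ with $g\in\operatorname{Lie}G_d$, and
\[
\langle\alpha,\delta\beta\rangle=\sum_i\operatorname{tr}\big(g_i(\beta_i\alpha_i-\alpha_{i-1}\beta_{i-1})\big).
\]
So $\alpha$ commutes with $\beta$ if and only if it annihilates the tangent space to the orbit, and $\Lambda_d$ is the disjoint union of the sets $T^*_OE_d=\Lambda_d\cap(O\times E_d^*)$. These are finitely many locally closed irreducible sets of dimension $\dim O+\operatorname{codim}O=\dim E_d$.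
\end{proof}

For $m=3$ and $d=(1,1)$, for instance, $\Lambda_d=\{\alpha\beta=0\}\subset\mathbb C^2$, and the two lines belong to the orbits $\{0\}$ and $\mathbb C\setminus\{0\}$.

\subsection{The module of a nilpotent matrix}
Let $H$ be a nilpotent endomorphism of $\mathbb C^n$ with $H^m=0$. If $0=F_{(0)}\subset F_{(1)}\subset\dots\subset F_{(m)}=\mathbb C^n$ satisfies $HF_{(i)}\subset F_{(i-1)}$, then $H^iF_{(i)}=0$ and $H^{m-i}F_{(m)}\subset F_{(i)}$, so $\operatorname{im}H^{m-i}\subset F_{(i)}\subset\ker H^i$. The freedom in choosing $F_{(i)}$ therefore lies in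
\[
J_i=\ker H^i/\operatorname{im}H^{m-i}\qquad(0\le i\le m),
\]
and $J_0=J_m=0$. The inclusions $\ker H^i\subset\ker H^{i+1}$ induce $\alpha:J_i\to J_{i+1}$, and $H$ induces $\beta:J_{i+1}\to J_i$. On $J_i$ both $\alpha\beta$ and $\beta\alpha$ are induced by $H$, for all $1\le i\le m-1$, so $J=\bigoplus_iJ_i$ is a module.

Given $d$, let $n_i=d_i+\operatorname{rk}H^{m-i}$, so that $n_0=0$ and $n_m=n$, and let
\[
\mathcal F=\{0=F_{(0)}\subset\dots\subset F_{(m)}=\mathbb C^n:\ \dim F_{(i)}=n_i,\ HF_{(i)}\subset F_{(i-1)}\}.
\]
Let $\operatorname{Sub}_d(J)\subset\prod_i\operatorname{Gr}(d_i,J_i)$ be the variety of submodules of dimension vector $d$. The Grassmannian $\operatorname{Gr}(d_i,J_i)$ is the variety of $n_i$-dimensional spaces between $\operatorname{im}H^{m-i}$ and $\ker H^i$. For $1\le i\le m-2$, stability under $\alpha$ and $\beta$ translates into $F_{(i)}\subset F_{(i+1)}$ and $HF_{(i+1)}\subset F_{(i)}$, while $HF_{(1)}=0$ and $HF_{(m)}=\operatorname{im}H\subset F_{(m-1)}$ hold automatically. Hence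
\begin{equation}\label{eq:FSub}
\mathcal F\cong\operatorname{Sub}_d(J),\qquad F\mapsto\big(F_{(i)}/\operatorname{im}H^{m-i}\big)_i .
\end{equation}

\begin{example}
For $\lambda=(2,1)$ and $m=2$ we have $J=J_1=\ker H/\operatorname{im}H$, a line. The choices $d_1=0$ and $d_1=1$ give $F_{(1)}=\operatorname{im}H$ and $F_{(1)}=\ker H$. The complete flags refining $0\subset F_{(1)}\subset\mathbb C^3$ form the two components found in Example~\ref{ex:21}.
\end{example}

To compare $\operatorname{Sub}_d(J)$ with $\Lambda_d$ we parametrize submodules by injective homomorphisms $N\to J$ with $N\in\Lambda_d$. The danger is that $\operatorname{Hom}(N,J)$ could jump with $N$. It does not. Let $w_c$ be the number of Jordan blocks of $H$ of size $m-c$, for $1\le c\le m-1$.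

\begin{lemma}\label{lem:hom}
For $N\in\Lambda_d$ there is a linear bijection $\nu\mapsto\varphi_{N,\nu}$ from $\mathcal N=\bigoplus_c\operatorname{Hom}(V_c,\mathbb C^{w_c})$ onto $\operatorname{Hom}(N,J)$. The map $(N,\nu)\mapsto\varphi_{N,\nu}$ is polynomial, and $\nu$ is recovered from $\varphi_{N,\nu}$ by a linear map independent of $N$. The homomorphism $\varphi_{N,\nu}$ is injective if and only if $\nu_c$ is injective on $\operatorname{soc}_c(N)$ for every $c$.
\end{lemma}

\begin{proof}
The module $J$ is the direct sum of the modules of the Jordan blocks. Consider one block, of size $m-c$ with $0\le c\le m-1$, with basis $e_0,\dots,e_{m-c-1}$, $He_j=e_{j-1}$, $He_0=0$, and let $J'$ be its module. The space $\ker H^i$ is spanned by the $e_j$ with $j<i$, and $\operatorname{im}H^{m-i}$ by those with $j<i-c$. So $J'_i$ has as a basis the classes of the $e_j$ with $i-c\le j\le i-1$. For $c=0$ this gives $J'=0$. For $c\geq1$ put $l=c+j-i$ and write $e(j,l)$ for the class of $e_j$ in degree $i=c+j-l$. Then $J'$ has the basis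
\[
e(j,l),\qquad0\le j\le m-c-1,\quad0\le l\le c-1,
\]
with $\beta e(j,l)=e(j-1,l)$ and $\alpha e(j,l)=e(j,l-1)$, where symbols with a negative entry are zero. Thus $J'$ is a rectangle, and both operators push toward the corner $e(0,0)$, which has degree $c$.

Let $\varphi:N\to J'$ be a homomorphism and $\nu(x)$ the coefficient of $e(0,0)$ in $\varphi(x)$; this is a linear form on $N$ that vanishes on $N_i$ for $i\ne c$. The operator $\alpha^l\beta^j$ sends $e(j,l)$ to $e(0,0)$ and every other basis vector to zero or to a basis vector different from $e(0,0)$. Therefore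
\begin{equation}\label{eq:phi}
\varphi(x)=\sum_{j=0}^{m-c-1}\ \sum_{l=0}^{c-1}\nu(\alpha^l\beta^jx)\,e(j,l),
\end{equation}
and $\varphi$ is determined by $\nu$. Conversely, let $\nu\in N_c^*$, extend it by zero to $N$, and define $\varphi$ by \eqref{eq:phi}. For $x\in N_i$ only terms with $i+l-j=c$ survive, so $\varphi$ preserves degrees, and the coefficient of $e(0,0)$ is $\nu$. Shifting the summation index gives
\begin{align*}
\varphi(\alpha x)-\alpha\varphi(x)&=\sum_j\nu(\alpha^c\beta^jx)\,e(j,c-1),\\
\varphi(\beta x)-\beta\varphi(x)&=\sum_l\nu(\beta^{m-c}\alpha^lx)\,e(m-c-1,l).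
\end{align*}
Both sums vanish: $\nu\alpha^c$ can be nonzero only on $N_0=0$, and $\nu\beta^{m-c}$ only on $N_m=0$. So $\operatorname{Hom}(N,J')\cong N_c^*$. Summing over the blocks gives the bijection, and \eqref{eq:phi} is polynomial in $(\alpha,\beta,\nu)$.

For the last claim, let $x\in\operatorname{soc}_i(N)$. In \eqref{eq:phi} only the term $j=l=0$ survives, and it vanishes unless $c=i$. So $\varphi_{N,\nu}$ restricts on $\operatorname{soc}_i(N)$ to $\nu_i$, with values in the span of the corners of the $w_i$ blocks of size $m-i$. It remains to see that a nonzero kernel meets some $\operatorname{soc}_i(N)$. Take a nonzero homogeneous $y\in\ker\varphi_{N,\nu}$ and choose $(j,l)$ with $\alpha^l\beta^jy\ne0$ and $j+l$ maximal, which is possible as $\alpha^m=\beta^m=0$. Then $\alpha^l\beta^jy$ is a nonzero homogeneous element of the kernel killed by $\alpha$ and $\beta$.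
\end{proof}

\subsection{Transfer of singularities}

\begin{proposition}\label{prop:transfer}
Let $H$ be nilpotent of Jordan type $\lambda$ with $H^m=0$, and let $w_c$ be the number of Jordan blocks of size $m-c$ for $1\le c\le m-1$. Let $C$ be an irreducible component of $\Lambda_d$ and let $M\in C$ satisfy $\dim\operatorname{soc}_c(M)\le w_c$ for all $c$. Then there are a standard tableau $T$ of shape $\lambda$ and $p\in\mathrm{Springer}_T$ with $(\mathrm{Springer}_T,p)\sim(C,M)$.
\end{proposition}

\begin{proof}
\emph{From modules to submodules.} By Lemma~\ref{lem:hom} the variety $\mathcal I=\{(N,\varphi):N\in\Lambda_d,\ \varphi\in\operatorname{Hom}(N,J)\}$ is isomorphic to $\Lambda_d\times\mathcal N$ over $\Lambda_d$. The group $G_d$ acts by $g(N,\varphi)=(gN,\varphi g^{-1})$. Let $\mathcal I^{\mathrm{inj}}$ be the open subset where $\varphi$ is injective. If $\varphi_i:V_i\to J_i$ are injective linear maps whose images form a submodule, there is exactly one module structure on $V$ that makes $\varphi$ a homomorphism, and it depends regularly on $\varphi$, since locally $\varphi$ has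 a left inverse depending regularly on $\varphi$. So $\mathcal I^{\mathrm{inj}}$ is the bundle of frames of the tautological bundles on $\operatorname{Sub}_d(J)$, and
\[
\pi:\mathcal I^{\mathrm{inj}}\to\operatorname{Sub}_d(J),\qquad(N,\varphi)\mapsto\operatorname{im}\varphi,
\]
is a Zariski locally trivial principal $G_d$-bundle.

Let $\mathcal I_C=\{(N,\varphi)\in\mathcal I^{\mathrm{inj}}:N\in C\}$. It is closed in $\mathcal I^{\mathrm{inj}}$, stable under $G_d$, and open in the irreducible variety $C\times\mathcal N$. The hypothesis on the socle allows us to choose each $\nu_c$ injective on $\operatorname{soc}_c(M)$, so $\mathcal I_C$ contains a point $(M,\varphi)$ by Lemma~\ref{lem:hom}. A closed $G_d$-stable subset of a locally trivial principal bundle is the preimage of a closed subset of the base. Hence $\Sigma=\pi(\mathcal I_C)$ is closed and irreducible, and $\mathcal I_C\to\Sigma$ is again a principal $G_d$-bundle. Both maps $\Sigma\leftarrow\mathcal I_C\to C$ are smooth, so $(\Sigma,\operatorname{im}\varphi)\sim(C,M)$, and by Lemma~\ref{lem:components}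
\begin{equation}\label{eq:dimSigma}
\dim\Sigma=\sum_id_id_{i+1}+\sum_id_iw_i-\sum_id_i^2 .
\end{equation}

\emph{From partial to complete flags.} Regard $\Sigma$ as a closed subvariety of $\mathcal F$ by \eqref{eq:FSub}, and let $Y\subset\mathrm{Fl}_n$ be the set of complete flags that refine a member of $\Sigma$. If $F_{(i-1)}\subset L\subset F_{(i)}$, then $HL\subset F_{(i-1)}\subset L$, so $Y\subset\mathrm{Springer}_\lambda$. The projection from complete flags to partial flags of type $(n_i)$ is a Zariski locally trivial bundle with fiber $\prod_i\mathrm{Fl}_{\delta_i}$, where $\delta_i=n_i-n_{i-1}$. So $Y$ is closed and irreducible, $Y\to\Sigma$ is smooth and surjective, and $\dim Y=\dim\Sigma+\sum_{i=1}^m\binom{\delta_i}2$.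

\emph{The dimension count.} Since $\operatorname{rk}H^{l-1}-\operatorname{rk}H^l=\lambda'_l$, we have $\delta_i=(d_i-d_{i-1})+\lambda'_{m-i+1}$. Expanding the square and using $d_0=d_m=0$,
\begin{align*}
\frac12\sum_{i=1}^m\delta_i^2&=\frac12\sum_{i=1}^m(d_i-d_{i-1})^2+\sum_{i=1}^m(d_i-d_{i-1})\lambda'_{m-i+1}+\frac12\sum_j\lambda_j'^{\,2}\\
&=\Big(\sum_id_i^2-\sum_id_id_{i+1}\Big)-\sum_{i=1}^{m-1}d_i\,(\lambda'_{m-i}-\lambda'_{m-i+1})+\frac12\sum_j\lambda_j'^{\,2}.
\end{align*}
Here $\lambda'_{m-i}-\lambda'_{m-i+1}=w_i$ is the number of parts equal to $m-i$, so the terms involving $d$ cancel against \eqref{eq:dimSigma}. With $\sum_i\delta_i=n=\sum_j\lambda'_j$ we get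
\[
\dim Y=\frac12\sum_j\lambda_j'^{\,2}-\frac n2=\sum_j\binom{\lambda'_j}2=\dim\mathrm{Springer}_\lambda .
\]
A closed irreducible subset of full dimension is an irreducible component, so $Y=\mathrm{Springer}_T$ for some $T$. Any $p\in Y$ over $\operatorname{im}\varphi\in\Sigma$ has the required property.
\end{proof}

The hypothesis on the socle is exactly the condition that $M$ embeds in $J$; without it no flag lies over $M$. That $C$ is a whole component of $\Lambda_d$ is used only in \eqref{eq:dimSigma}, and it is what makes $Y$ a whole component of the Springer fiber.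

\section{A cycle in type $A_5$}\label{sec:A5}

We must now find the commuting pairs $(a,W)$ inside some $\Lambda_d$. The difficulty is that the quiver is a chain and all operators on a module are nilpotent, whereas $W$ is an invertible endomorphism with moduli. The way out is to look at $E_d$ near a degenerate representation. The directions transverse to its orbit connect the indecomposable summands, and in type $A_5$ four summands can be chosen so that these connections form a cycle. The matrix $W$ will be the monodromy around this cycle.

Throughout this section $m=6$, $1\le r$, $2r\le k$, and $P,Q,R,S$ are four copies of $\mathbb C^k$, with vectors denoted $p,q,\rho,s$. Put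
\[
V_1=R,\qquad V_2=S\oplus R,\qquad V_3=Q\oplus S,\qquad V_4=P\oplus S,\qquad V_5=P,
\]
so $d=(k,2k,2k,2k,k)$, and write $E,G$ for $E_d,G_d$.

\subsection{A transverse slice}
Let $\mathbb A=\operatorname{Hom}(P,Q)\oplus\operatorname{Hom}(Q,R)\oplus\operatorname{Hom}(P,S)\oplus\operatorname{Hom}(S,R)$. For $A=(A_1,A_2,A_3,A_4)\in\mathbb A$ define $\beta^A\in E$ by
\[
\beta_4\,p=(p,A_3p),\quad\beta_3(p,s)=(A_1p,s),\quad\beta_2(q,s)=(s,A_2q),\quad\beta_1(s,\rho)=A_4s+\rho;
\]
see Figure~\ref{fig:slice}. The representation $\beta^0$ is the sum of $k$ copies of each of the intervals $[4,5]$, $[3,3]$, $[1,2]$, $[2,4]$, with multiplicity spaces $P,Q,R,S$. We identify $\mathbb A^*$ with the space of $B=(B_1:Q\to P,\ B_2:R\to Q,\ B_3:S\to P,\ B_4:R\to S)$ by the pairing $\sum_i\operatorname{tr}(B_iA_i)$.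

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.6,yscale=1.1,>=stealth]
\foreach \x in {1,...,5} \node at (\x,2.8) {$V_{\x}$};
\node (Q3) at (3,2) {$Q$};
\node (R1) at (1,1) {$R$}; \node (R2) at (2,1) {$R$};
\node (P4) at (4,1) {$P$}; \node (P5) at (5,1) {$P$};
\node (S2) at (2,0) {$S$}; \node (S3) at (3,0) {$S$}; \node (S4) at (4,0) {$S$};
\draw[->] (R2)--(R1); \draw[->] (P5)--(P4);
\draw[->] (S4)--(S3); \draw[->] (S3)--(S2);
\draw[->,dashed] (P4)--node[above right]{$A_1$}(Q3);
\draw[->,dashed] (Q3)--node[above left]{$A_2$}(R2);
\draw[->,dashed] (P5)--node[below right]{$A_3$}(S4);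
\draw[->,dashed] (S2)--node[below left]{$A_4$}(R1);
\end{tikzpicture}
\caption{The representation $\beta^A$ of the chain $V_1\leftarrow V_2\leftarrow V_3\leftarrow V_4\leftarrow V_5$. Each $V_i$ is the direct sum of the spaces in its column. Solid arrows are identity maps and form $\beta^0$. The dashed arrows $A_1,\dots,A_4$ join the four summands $P,Q,R,S$ of $\beta^0$ in a cycle, with two routes $P\to Q\to R$ and $P\to S\to R$.}
\label{fig:slice}
\end{figure}

\begin{lemma}\label{lem:normal}
The elements of $E^*$ that commute with $\beta^0$ are exactly the $\alpha^B$, $B\in\mathbb A^*$, given by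
\begin{gather*}
\alpha_4(p,s)=B_3s,\qquad\alpha_3(q,s)=(B_1q+B_3s,0),\\
\alpha_2(s,\rho)=(B_2\rho,B_4\rho),\qquad\alpha_1\rho=(B_4\rho,0).
\end{gather*}
The restriction of $\alpha^B$ to the tangent directions of the affine map $A\mapsto\beta^A$ is $B$.
\end{lemma}

\begin{proof}
For $\beta=\beta^0$ we have $\beta_4p=(p,0)$, $\beta_3(p,s)=(0,s)$, $\beta_2(q,s)=(s,0)$, $\beta_1(s,\rho)=\rho$. We go through the five relations from $V_5$ to $V_1$; at each step the relation is equivalent to the stated conclusion, given the earlier ones.
\begin{itemize}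
\item On $V_5$, $\alpha_4\beta_4=0$ says $\alpha_4(p,0)=0$, that is, $\alpha_4(p,s)=B_3s$ for some $B_3$.
\item On $V_4$, $\alpha_3\beta_3=\beta_4\alpha_4$ says $\alpha_3(0,s)=(B_3s,0)$.
\item Write $\alpha_3(q,0)=(B_1q,Xq)$. On $V_3$, $\alpha_2\beta_2=\beta_3\alpha_3$ says $\alpha_2(s,0)=(0,Xq)$ for all $q,s$, that is, $X=0$ and $\alpha_2(s,0)=0$.
\item Write $\alpha_2(0,\rho)=(B_2\rho,B_4\rho)$. On $V_2$, $\alpha_1\beta_1=\beta_2\alpha_2$ says $\alpha_1\rho=(B_4\rho,0)$.
\item On $V_1$, $\beta_1\alpha_1\rho=\beta_1(B_4\rho,0)=0$ holds with no further condition.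
\end{itemize}
The tangent direction $A$ is $\beta'_4p=(0,A_3p)$, $\beta'_3(p,s)=(A_1p,0)$, $\beta'_2(q,s)=(0,A_2q)$, $\beta'_1(s,\rho)=A_4s$. Then
\begin{align*}
\alpha_4\beta'_4p&=B_3A_3p, & \alpha_3\beta'_3(p,s)&=(B_1A_1p,0),\\
\alpha_2\beta'_2(q,s)&=(B_2A_2q,B_4A_2q), & \alpha_1\beta'_1(s,\rho)&=(B_4A_4s,0),
\end{align*}
with traces $\operatorname{tr}B_3A_3$, $\operatorname{tr}B_1A_1$, $\operatorname{tr}B_2A_2$, $\operatorname{tr}B_4A_4$.
\end{proof}

By the proof of Lemma~\ref{lem:components}, the $\alpha^B$ form the annihilator of $T_{\beta^0}(G\beta^0)$, and by Lemma~\ref{lem:normal} no nonzero $\alpha^B$ also annihilates the directions $\mathbb A$. So the differential of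
\[
\sigma:G\times\mathbb A\to E,\qquad(g,A)\mapsto g\beta^A,
\]
is surjective at $(1,0)$. The locus where $d\sigma$ is surjective is open and $G$-stable, hence equal to $G\times\mathcal V$ for an open neighborhood $\mathcal V$ of $0$ in $\mathbb A$. The next lemma says that conormal varieties can be computed in the slice.

\begin{lemma}\label{lem:slice}
Let $O\subset E$ be a $G$-orbit such that $O'=\{A\in\mathcal V:\beta^A\in O\}$ is nonempty. Then $O'$ is smooth. If $(0,B)\in\overline{T^*_{O'}\mathcal V}\subset\mathcal V\times\mathbb A^*$, then $(\beta^0,\alpha^B)\in\overline{T^*_OE}$ and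
\[
\big(\overline{T^*_OE},(\beta^0,\alpha^B)\big)\sim\big(\overline{T^*_{O'}\mathcal V},(0,B)\big).
\]
\end{lemma}

\begin{proof}
Restrict $\sigma$ to $\Gamma_0=G\times\mathcal V$, where it is smooth. Then $\sigma^{-1}(O)=G\times O'$ is smooth over $O$, so it is smooth, so $O'$ is smooth, and $T_y\sigma^{-1}(O)=d\sigma_y^{-1}(T_{\sigma(y)}O)$. Since $d\sigma$ is surjective, its transpose is a closed embedding of vector bundles $\iota:\Gamma_0\times_ET^*E\to T^*\Gamma_0$, and it maps the annihilator of $T_{\sigma(y)}O$ onto the annihilator of $d\sigma_y^{-1}(T_{\sigma(y)}O)$. Let $\tilde\sigma:\Gamma_0\times_ET^*E\to T^*E$ be the projection, a smooth map. We have just shown that $\iota$ carries $\tilde\sigma^{-1}(T^*_OE)$ onto the conormal bundle of $G\times O'$, which is $G\times T^*_{O'}\mathcal V$ with $G$ embedded in $T^*G$ as the zero section. Taking closures, and using Lemma~\ref{lem:closure} for $\tilde\sigma$, we see that $\iota$ identifies $Z=\tilde\sigma^{-1}(\overline{T^*_OE})$ with $G\times\overline{T^*_{O'}\mathcal V}$, and that both projections $\overline{T^*_OE}\leftarrow Z\to\overline{T^*_{O'}\mathcal V}$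 are smooth. The point $(1;0,B)$ corresponds to $((1,0),\alpha)$, where $\alpha$ annihilates $T_{\beta^0}(G\beta^0)$ and restricts to $B$ on $\mathbb A$. By Lemma~\ref{lem:normal}, $\alpha=\alpha^B$.
\end{proof}

\subsection{Monodromy around the cycle}
The group $K=GL(P)\times GL(Q)\times GL(R)\times GL(S)$ acts on $\mathbb A$ and $\mathbb A^*$ by change of basis. An element of $\operatorname{Lie}K$ moves $A$ in the direction
\[
(g_QA_1-A_1g_P,\ g_RA_2-A_2g_Q,\ g_SA_3-A_3g_P,\ g_RA_4-A_4g_S).
\]
Pairing with $B$ and collecting the coefficients of $g_P,g_Q,g_S,g_R$, we find that $B$ annihilates the tangent space to the $K$-orbit of $A$ if and only if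
\begin{equation}\label{eq:moment}
B_1A_1+B_3A_3=0,\quad A_1B_1=B_2A_2,\quad A_3B_3=B_4A_4,\quad A_2B_2+A_4B_4=0.
\end{equation}
Let $\Omega\subset\mathbb A\times\mathbb A^*$ be the open set where all $B_i$ are invertible. There three of the $B_i$ can be used to identify the four spaces, and the fourth becomes the monodromy. To be precise, let $\mathcal T=\{(W,1,1,1):W\in GL_k\}\subset\mathbb A^*$ and $K'=GL(P)\times GL(Q)\times GL(S)\subset K$, which acts on $B$ by
\[
(B_1,B_2,B_3,B_4)\mapsto(g_PB_1g_Q^{-1},\ g_QB_2,\ g_PB_3g_S^{-1},\ g_SB_4).
\]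
The action map
\begin{equation}\label{eq:Omega}
K'\times(\mathbb A\times\mathcal T)\to\Omega
\end{equation}
is an isomorphism: solving $g\cdot(W,1,1,1)=B$ gives $g_S=B_4$, $g_Q=B_2$, $g_P=B_3B_4$ and $W=(B_3B_4)^{-1}B_1B_2$. For $B=(W,1,1,1)$ and $a=A_1$, the first three equations in \eqref{eq:moment} give $A_3=-Wa$, $A_2=aW$, $A_4=A_3$, and the last says $aW=Wa$. So on $\mathbb A\times\mathcal T$
\begin{equation}\label{eq:normalform}
\eqref{eq:moment}\iff A=(a,\ aW,\ -Wa,\ -Wa)\ \text{ with }\ aW=Wa .
\end{equation}
These are the commuting pairs.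

\subsection{The orbit}
It remains to impose $a^2=0$ and $\operatorname{rk}a=r$ by the choice of an orbit. For $A$ as in \eqref{eq:normalform}, invertibility of $W$ and $aW=Wa$ give
\begin{equation}\label{eq:props}
\begin{gathered}
\ker A_1=\ker A_3,\qquad\operatorname{im}A_2=\operatorname{im}a=\operatorname{im}A_4,\qquad\operatorname{rk}A_i=\operatorname{rk}a\ \text{ for all } i,\\
A_2A_1=Wa^2,\qquad A_4A_3=W^2a^2 .
\end{gathered}
\end{equation}
This suggests the $K$-stable set $X^\circ\subset\mathbb A$ defined by
\[
\operatorname{rk}A_i=r\ (1\le i\le4),\quad\ker A_1=\ker A_3,\quad\operatorname{im}A_2=\operatorname{im}A_4,\quad A_2A_1=0,\quad A_4A_3=0 .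
\]
To use \eqref{eq:moment} we need $X^\circ$ to be one $K$-orbit, and to use Lemma~\ref{lem:slice} we need it to be cut out by one $G$-orbit.

\begin{lemma}\label{lem:orbit}
\textup{(a)} The set $X^\circ$ is a single $K$-orbit. \textup{(b)} There is a $G$-orbit $O\subset E$ with $\{A\in\mathbb A:\beta^A\in O\}=X^\circ$. On $O$,
\begin{gather*}
\operatorname{rk}\beta_1=\operatorname{rk}\beta_4=k,\quad\operatorname{rk}\beta_2=\operatorname{rk}\beta_3=k+r,\quad
\operatorname{rk}\beta_1\beta_2=\operatorname{rk}\beta_3\beta_4=r,\\
\operatorname{rk}\beta_2\beta_3=k,\quad\operatorname{rk}\beta_1\beta_2\beta_3=\operatorname{rk}\beta_2\beta_3\beta_4=r,\quad\operatorname{rk}\beta_1\beta_2\beta_3\beta_4=0 .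
\end{gather*}
\end{lemma}

\begin{proof}
(a) Let $A\in X^\circ$. Choose $p_1,\dots,p_r\in P$ lifting a basis of $P/\ker A_1=P/\ker A_3$, and put $q_i=A_1p_i$, $s_i=A_3p_i$; both families are independent. Choose a basis $\rho_1,\dots,\rho_r$ of $\operatorname{im}A_2=\operatorname{im}A_4$ and vectors $q'_i,s'_i$ with $A_2q'_i=\rho_i=A_4s'_i$. Since $q_i\in\ker A_2$, we can extend the $q_i$ to a basis of $\ker A_2$, and together with the $q_i'$ this is a basis of $Q$. Since $s_i\in\ker A_4$, the same construction with $\ker A_4$ and the $s_i'$ gives a basis of $S$. Complete the $p_i$ by a basis of $\ker A_1$ and the $\rho_i$ arbitrarily. In these bases the matrices of $A_1,\dots,A_4$ do not depend on $A$. The normal form needs $2r$ independent vectors in $Q$ and in $S$, and it exists because $2r\le k$.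

(b) The composites of $\beta=\beta^A$ are
\begin{align*}
\beta_3\beta_4p&=(A_1p,A_3p), & \beta_2\beta_3(p,s)&=(s,A_2A_1p),\\
\beta_1\beta_2(q,s)&=A_2q+A_4s, & \beta_2\beta_3\beta_4p&=(A_3p,A_2A_1p),\\
\beta_1\beta_2\beta_3(p,s)&=A_2A_1p+A_4s, & \beta_1\beta_2\beta_3\beta_4p&=(A_2A_1+A_4A_3)p,
\end{align*}
and $\operatorname{rk}\beta_1=\operatorname{rk}\beta_4=k$, $\operatorname{rk}\beta_3=k+\operatorname{rk}A_1$, $\operatorname{rk}\beta_2=k+\operatorname{rk}A_2$, $\operatorname{rk}\beta_2\beta_3=k+\operatorname{rk}A_2A_1$. For $A\in X^\circ$ the ranks are the listed ones; here $\beta_3\beta_4$ has kernel $\ker A_1\cap\ker A_3=\ker A_1$ and $\beta_1\beta_2$ has image $\operatorname{im}A_2+\operatorname{im}A_4=\operatorname{im}A_2$. Let $O$ be the orbit with these ranks (Section~\ref{sub:modules}). Conversely let $\beta^A\in O$. The ranks of $\beta_3,\beta_2,\beta_2\beta_3$ give $\operatorname{rk}A_1=\operatorname{rk}A_2=r$ and $A_2A_1=0$. Then the two triple composites give $\operatorname{rk}A_3=\operatorname{rk}A_4=r$, and the fourfold one gives $A_4A_3=0$. Finally $\ker A_1\cap\ker A_3$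 has codimension $r$, like $\ker A_1$ and $\ker A_3$, so these kernels coincide; and $\operatorname{im}A_2+\operatorname{im}A_4$ has dimension $r$, so the images coincide.
\end{proof}

Let $C=\overline{T^*_OE}$ for this orbit $O$, an irreducible component of $\Lambda_d$.

\begin{proposition}\label{prop:C}
Let $W\in GL_k$ with $(0,W)\in\mathcal L_{k,r}$, and let $M=(\beta^0,\alpha^{(W,1,1,1)})$. Then $M\in C$ and $(C,M)\sim(\mathcal L_{k,r},(0,W))$. Moreover $\dim\operatorname{soc}_2(M)=\dim\operatorname{soc}_4(M)=k$, and $\operatorname{soc}_c(M)=0$ for $c=1,3,5$.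
\end{proposition}

\begin{proof}
Let $\mathcal C=\overline{T^*_{X^\circ}\mathbb A}$. As $X^\circ$ is a $K$-orbit, $T^*_{X^\circ}\mathbb A$ is the $K$-stable set of pairs $(A,B)$ with $A\in X^\circ$ satisfying \eqref{eq:moment}. The map
\[
\mathfrak{gl}_k\times GL_k\to\mathbb A\times\mathcal T,\qquad(a,W')\mapsto\big((a,aW',-W'a,-W'a),(W',1,1,1)\big),
\]
is the graph of a morphism, hence a closed embedding. By \eqref{eq:normalform} and \eqref{eq:props} it identifies $\mathcal L^\circ_{k,r}$ with $T^*_{X^\circ}\mathbb A\cap(\mathbb A\times\mathcal T)$. So under \eqref{eq:Omega} the set $T^*_{X^\circ}\mathbb A\cap\Omega$ corresponds to $K'\times\mathcal L^\circ_{k,r}$, and taking closures in $\Omega$ gives $\mathcal C\cap\Omega\cong K'\times\mathcal L_{k,r}$. Hence, for $B=(W,1,1,1)$, we have $(0,B)\in\mathcal C$ and $(\mathcal C,(0,B))\sim(\mathcal L_{k,r},(0,W))$.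

The set $X^\circ$ is stable under nonzero scalars and $\mathcal V$ is an open neighborhood of $0$, so $O'=X^\circ\cap\mathcal V$ is nonempty. Since $\mathcal V\times\mathbb A^*$ is open, $\overline{T^*_{O'}\mathcal V}=\mathcal C\cap(\mathcal V\times\mathbb A^*)$. Lemma~\ref{lem:slice} now gives $M\in C$ and $(C,M)\sim(\mathcal C,(0,B))$.

For the socle, $\alpha_1\rho=(\rho,0)$ and $\beta_4p=(p,0)$ are injective, so $\operatorname{soc}_1=\operatorname{soc}_5=0$. On $V_2$, $\ker\beta_1=S$ and $\alpha_2(s,0)=0$, so $\operatorname{soc}_2=S$. On $V_3$, $\ker\beta_2=Q$ and $\alpha_3(q,0)=(Wq,0)$, so $\operatorname{soc}_3=0$ because $W$ is invertible. On $V_4$, $\ker\beta_3=P$ and $\alpha_4(p,0)=0$, so $\operatorname{soc}_4=P$.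
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $r,b,\lambda$ be as in the theorem, let $k=3r$, and let $W_0$ be as in Proposition~\ref{prop:L}. Let $C$ and $M$ be as in Proposition~\ref{prop:C} with $W=W_0$. The two propositions give $(C,M)\sim(\Pi,o)^r$.

To apply Proposition~\ref{prop:transfer} we place the five spaces so that the two socles face the Jordan blocks of sizes $b+2$ and $b$. Choose $m\ge\max(\lambda_1,b+4)$ and put $j=m-4-b\ge0$. Place $V_1,\dots,V_5$ in the degrees $j+1,\dots,j+5$, with zero spaces in the other degrees of $\{1,\dots,m-1\}$. This is possible because $j+5=m+1-b\le m-1$, which is where $b\ge2$ is used. The maps to and from the zero spaces vanish, so the group, the space $E_d$ and the relations defining $\Lambda_d$ are unchanged, and $C$ is a component of the new $\Lambda_d$ containing $M$. The socle of $M$ has dimension $3r$ in each of the degrees $j+2$ and $j+4$ and is zero elsewhere. We have $H^m=0$ since $m\ge\lambda_1$. The number $w_{j+2}$ counts the parts of $\lambda$ equal to $m-j-2=b+2$, and $w_{j+4}$ counts those equal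 to $m-j-4=b$; both are at least $3r$ by hypothesis. Proposition~\ref{prop:transfer} yields $T$ and $p\in X=\mathrm{Springer}_T$ with
\[
(X,p)\sim(C,M)\sim(\Pi,o)^r .
\]
By Proposition~\ref{prop:pinch} and Lemma~\ref{lem:product}, the germ $(\Pi,o)^r$ has $h$-polynomial $(1+2\eta-\eta^2)^r$ and Cohen--Macaulay defect $r$, and it is not normal. By Lemma~\ref{lem:invariants} the same holds for $(X,p)$. In particular $X$ is neither Cohen--Macaulay nor normal.

In $(1+2\eta-\eta^2)^r$ the coefficient of $\eta^{2r}$ is $(-1)^r$ and the coefficient of $\eta^{2r-1}$ is $2r(-1)^{r-1}$. One of them is negative, so (i), (ii) and (iii) fail at $p$ by Lemma~\ref{lem:negative}. \qed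

\begin{remark}
The number $18$ can be traced through the proof. The pinch needs cubic polynomials, so $k=3$. The cycle needs five degrees, so $m\geq6$. For $m=6$ the socles in degrees $2$ and $4$ ask for $k$ Jordan blocks of size $4$ and $k$ of size $2$, and $3\cdot4+3\cdot2=18$. The other parts of $\lambda$ are arbitrary because Proposition~\ref{prop:transfer} asks only for inequalities.
\end{remark}

\section{The tableau for $\lambda=(4,4,4,2,2,2)$}\label{sec:tableau}

For a subspace $L$ with $HL\subset L$, draw the Jordan type of $H|_L$ as a Young diagram whose rows are the block sizes; then $\dim(\ker H^l\cap L)$ is the number of boxes in the first $l$ columns, and the $l$-th column has length $\operatorname{rk}(H^{l-1}|_L)-\operatorname{rk}(H^l|_L)$. We use the labeling of components in which $T$ records the Jordan types of $H|_{F_1},H|_{F_2},\dots,H|_{F_n}$ for a generic flag of $\mathrm{Springer}_T$: the boxes with entries at most $i$ form the diagram of $H|_{F_i}$.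

\begin{proposition}
For $\lambda=(4,4,4,2,2,2)$, $r=1$, $b=2$ and $m=6$, the component constructed in Section~\ref{sec:proof} is $\mathrm{Springer}_T$ with
\[
T=\begin{array}{cccc}1&4&7&10\\2&5&11&16\\3&6&13&17\\8&12\\9&14\\15&18\end{array}
\]
\end{proposition}

\begin{proof}
Here $k=3$, $j=0$, $d=(3,6,6,6,3)$, and $\operatorname{rk}H^l=18,12,6,3,0$ for $l=0,\dots,4$. So the partial flags have dimensions $n_i=3,6,9,12,15,18$. We use the notation $Y\to\Sigma\leftarrow\mathcal I_C\to C$ of the proof of Proposition~\ref{prop:transfer}. The ranks $\operatorname{rk}(H^l|_{F_i})$ are lower semicontinuous, so they are constant on a dense open subset $Y^\circ$ of $Y$. The submodules $N\in\Sigma$ whose map $\beta$ lies in $O$ form a dense open subset $\Sigma^\circ$, since $T_O^*E$ is dense, open and $G$-stable in $C$. Choose a fiber of $Y\to\Sigma$ over a point of $\Sigma^\circ$ that meets $Y^\circ$. The fiber is irreducible, so its generic points lie in $Y^\circ$. It therefore suffices to fix $N\in\Sigma^\circ$, with partial flag $F_{(1)}\subset\dots\subset F_{(6)}$, and to treat a generic refinement.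

\emph{The steps $F_{(i)}$.} The space $H^lF_{(i)}$ contains $H^l(\operatorname{im}H^{6-i})=\operatorname{im}H^{6-i+l}$, with quotient $\beta^lN_i$. Hence $\operatorname{rk}(H^l|_{F_{(i)}})=\operatorname{rk}(\beta^l|_{N_i})+\operatorname{rk}H^{6-i+l}$. Lemma~\ref{lem:orbit} with $k=3$, $r=1$ gives the first summand, and we obtain the following ranks and, as their successive differences, the column lengths.
\[
\begin{array}{c|ccccc|l}
i&l=0&l=1&l=2&l=3&l=4&\text{columns}\\\hline
1&3+0&0&0&0&0&(3)\\
2&6+0&3+0&0&0&0&(3,3)\\
3&6+3&4+0&1+0&0&0&(5,3,1)\\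
4&6+6&4+3&3+0&1+0&0&(5,4,2,1)\\
5&3+12&3+6&1+3&1+0&0&(6,5,3,1)\\
6&0+18&0+12&0+6&0+3&0&(6,6,3,3)
\end{array}
\]

\emph{The order within a step.} Let $F'=F_{(i-1)}\subset F''=F_{(i)}$, so that $\dim F''/F'=3$, and let $F'\subset L\subset F''$ with $L/F'$ a generic subspace of dimension $e$. Put $K_l=((\ker H^l\cap F'')+F')/F'$. Its dimension $\kappa_l=\dim(\ker H^l\cap F'')-\dim(\ker H^l\cap F')$ is the number of new boxes of step $i$ in the first $l$ columns. The image of $\ker H^l\cap L$ in $L/F'$ is $(L/F')\cap K_l$: if $x\in L$ and $x=y+x'$ with $y\in\ker H^l\cap F''$, $x'\in F'$, then $y=x-x'\in L$. For generic $L$ this intersection has dimension $\max(0,e+\kappa_l-3)$, so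
\[
\dim(\ker H^l\cap L)-\dim(\ker H^l\cap F')=\max(0,\,e+\kappa_l-3).
\]
Thus, among the first $e$ boxes added in step $i$, the number lying to the right of column $l$ is $e-\max(0,e+\kappa_l-3)=\min(e,3-\kappa_l)$, which is as large as possible. So the new boxes are filled from the rightmost column to the leftmost, and downward within a column.

The entries $1,2,3$ go to column $1$ and $4,5,6$ to column $2$. Then $7$ goes to column $3$ and $8,9$ to column $1$; $10,11,12$ go to columns $4,3,2$; $13,14,15$ go to columns $3,2,1$; finally $16,17$ go to column $4$ and $18$ to column $2$. This is $T$.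
\end{proof}

\begin{thebibliography}{9}

\bibitem{IY}
Erik Insko and Alexander Yong, \emph{Patch ideals and Peterson varieties}, arXiv:1101.3255 (2011).

\end{thebibliography}
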